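\title{Star-Free $\mathbb{N}$-Polyregular Functions and Aperiodic Residual Well-Quasi-Orderings}

\begin{abstract}
An $\mathbb{N}$-polyregular function of degree at most $k$ is an $\mathbb{N}$-linear combination of functions that count the tuples of positions satisfying a monadic second-order formula with at most $k$ free position variables; it is star-free if first-order formulas suffice. We prove that a function $f\colon\Sigma^*\to\mathbb{N}$ is star-free $\mathbb{N}$-polyregular of degree at most $k$ if and only if its residual preorder is an aperiodic well-quasi-ordering. In this preorder $u$ lies below $v$ when replacing the prefix $u$ by $v$ adds to $f$ a star-free $\mathbb{N}$-polyregular function of degree at most $k-1$. This proves a conjecture posed by Lopez. The proof goes through a condition from linear algebra, namely that words act on the space of residuals of $f$ with no eigenvalues other than $0$ and $1$. We show that this condition forces an $\mathbb{N}$-polyregular function to be star-free, with no loss in the degree. Among the consequences are the equality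 $\mathbb{N}\mathrm{Poly}_k\cap\mathbb{Z}\mathrm{SF}=\mathbb{N}\mathrm{SF}_k$ and the decidability of star-freeness.
\end{abstract}

\section{The question}

Let $\Sigma$ be a finite alphabet and $\mathbb{N}=\{0,1,2,\dots\}$. We consider monadic second-order (MSO) and first-order (FO) formulas over words, with the order $<$ on positions and one predicate for each letter; sentences may hold on the empty word $\varepsilon$. For a formula $\varphi(x_1,\dots,x_\ell)$ whose free variables are position variables, let $\#\varphi(w)$ be the number of tuples of positions of $w$ that satisfy it. Thus $\#\varphi$ is the indicator function of a language if $\ell=0$. The number $|w|_a$ of occurrences of the letter $a$ is an example with $\ell=1$.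

Let $S\subseteq\mathbb{R}$ contain $0$ and be closed under addition. For $k\ge 0$ let $S\mathrm{Poly}_k$ (resp.\ $S\mathrm{SF}_k$) be the set of finite sums $\sum_\varphi\alpha_\varphi\,\#\varphi$ with $\alpha_\varphi\in S$ and $\varphi$ an MSO (resp.\ FO) formula with at most $k$ free variables, all of them position variables. Put $S\mathrm{Poly}_{-1}=S\mathrm{SF}_{-1}=\{0\}$, $S\mathrm{Poly}=\bigcup_kS\mathrm{Poly}_k$ and $S\mathrm{SF}=\bigcup_kS\mathrm{SF}_k$. The elements of $\mathbb{N}\mathrm{Poly}_k$ are the \emph{$\mathbb{N}$-polyregular functions of degree at most $k$}, and those of $\mathbb{N}\mathrm{SF}_k$ are the \emph{star-free} ones among them.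

How can one recognize $\mathbb{N}\mathrm{SF}_k$ from the values of a function, without being given formulas? One compares prefixes. For $f\colon\Sigma^*\to\mathbb{Z}$ and $u,v\in\Sigma^*$ let
\[
\partial_{v,u}f(w)=f(vw)-f(uw)\qquad(w\in\Sigma^*).
\]
For $k\ge0$ define two relations on $\Sigma^*$:
\[
u\preceq^{\mathrm{SF}}_{f,k}v\iff\partial_{v,u}f\in\mathbb{N}\mathrm{SF}_{k-1},
\qquad
u\preceq^{\mathrm{Poly}}_{f,k}v\iff\partial_{v,u}f\in\mathbb{N}\mathrm{Poly}_{k-1}.
\]
Both are quasi-orders: they are reflexive because $0\in\mathbb{N}\mathrm{SF}_{k-1}$, and transitive because $\partial_{w,u}f=\partial_{w,v}f+\partial_{v,u}f$ and both classes are closed under sums. The relation $u\preceq^{\mathrm{SF}}_{f,k}v$ says that replacing the prefix $u$ by $v$ can only increase $f$, and that the increase is itself a star-free function of degree at most $k-1$.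

A quasi-order $\le$ on $\Sigma^*$ is a \emph{well-quasi-ordering} if every infinite sequence $(x_n)_n$ has indices $i<j$ with $x_i\le x_j$. It is \emph{aperiodic} if for all $u,w\in\Sigma^*$ there is $N_0\in\mathbb{N}$ such that the sequence $(uw^n)_{n\ge N_0}$ is non-decreasing for $\le$. It is known that if $f\in\mathbb{N}\mathrm{SF}_k$, then $\preceq^{\mathrm{SF}}_{f,k}$ is an aperiodic well-quasi-ordering. It was conjectured in \cite{Lopez} that this property characterizes $\mathbb{N}\mathrm{SF}_k$ among all functions with non-negative values.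

\medskip
\noindent\textbf{Conjecture.} \emph{For all $k\in\mathbb{N}$ and $f\colon\Sigma^*\to\mathbb{N}$, the function $f$ is in $\mathbb{N}\mathrm{SF}_k$ if and only if $(\Sigma^*,\preceq^{\mathrm{SF}}_{f,k})$ is an aperiodic well-quasi-ordering.}
\medskip

The case $k=0$ shows why one should believe it. Since $\mathbb{N}\mathrm{SF}_{-1}=\{0\}$, the relation $u\preceq^{\mathrm{SF}}_{f,0}v$ means $f(uw)=f(vw)$ for all $w$. This is an equivalence relation, and an equivalence relation is a well-quasi-ordering exactly when it has finitely many classes. So the automaton whose states are these classes is finite, and aperiodicity says that $uw^n$ and $uw^{n+1}$ are equivalent for large $n$. Thus the conjecture in degree $0$ is the theorem of Myhill and Nerode combined with the characterization of star-free languages by aperiodic automata. In higher degree, equality of residuals is replaced by inequality up to lower degree, and finiteness by well-quasi-ordering.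

We prove the conjecture for all $k$ and all $f$. Section~\ref{sec:results} states the results. Section~\ref{sec:automata} shows how a well-quasi-ordering yields an automaton that computes $f$, and why this automaton may fail to be aperiodic although $f$ is star-free; a worked example there shows the idea that repairs this. Sections~\ref{sec:pumping}--\ref{sec:cascade} carry out the repair, and Section~\ref{sec:proofs} assembles the proofs. Consequences and the necessity of the hypotheses follow in Sections~\ref{sec:consequences} and~\ref{sec:sharp}.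

\section{Results}\label{sec:results}

\paragraph{Residuals.}
For $g\colon\Sigma^*\to\mathbb{R}$ and $x\in\Sigma^*$ let $(g\cdot x)(z)=g(xz)$. Then $(g\cdot x)\cdot y=g\cdot xy$, so this extends linearly to a right action of the free algebra $\mathbb{R}\langle\Sigma\rangle$, whose unit is $1=\varepsilon$; we read products of words acting on functions from left to right. In this notation $\partial_{v,u}f=f\cdot(v-u)$. Let
\[
V_f=\operatorname{span}_{\mathbb{R}}\{f\cdot u:u\in\Sigma^*\}.
\]
This space is invariant under the action. It is finite-dimensional when $f\in\mathbb{R}_+\mathrm{Poly}$, where $\mathbb{R}_+=[0,\infty)$ (see Section~\ref{sec:pumping}).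

\begin{definition}
A function $f\colon\Sigma^*\to\mathbb{R}$ is \emph{spectrally aperiodic} if for every $w\in\Sigma^*$ there are $a,b\in\mathbb{N}$ with $g\cdot w^a(w-1)^b=0$ for all $g\in V_f$.
\end{definition}

When $V_f$ is finite-dimensional this says that each word acts on $V_f$ with no complex eigenvalues other than $0$ and $1$; it is what aperiodicity of a finite monoid looks like after linearization. Every $g\in V_f$ inherits spectral aperiodicity from $f$, since $V_g\subseteq V_f$. Linear combinations of spectrally aperiodic functions are spectrally aperiodic, since $V_{\alpha f+\beta g}\subseteq V_f+V_g$ and one may take the larger of the two exponents $a$ and of the two exponents $b$.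

\paragraph{Growth.}
For $k\ge0$ let $\mathcal{G}_k$ be the set of $g\in\mathbb{R}_+\mathrm{Poly}$ for which there is $C$ with $g(w)\le C(|w|+1)^k$ for all $w$, and let $\mathcal{G}_{-1}=\{0\}$. These are convex cones of non-negative functions. Since $\#\varphi(w)\le(|w|+1)^k$ when $\varphi$ has at most $k$ free variables, $\mathbb{R}_+\mathrm{Poly}_k\subseteq\mathcal{G}_k$.

\paragraph{Automata.}
A DFA is a triple $(Q,q_0,\delta)$ with $Q$ a finite set of states, $q_0\in Q$ and a transition function $\delta$, extended to words as usual. It is \emph{aperiodic} if for all $q\in Q$ and all words $y$ the sequence $(\delta(q,y^n))_n$ is eventually constant. As $Q$ is finite, the map $\tau\colon q\mapsto\delta(q,y)$ then satisfies $\tau^{N}=\tau^{N+1}$ for some $N$, so the transition monoid is aperiodic. Given a DFA over $\Sigma$, a function $F\colon Q\to\mathbb{R}$ and functions $g_{q,a}\colon\Sigma^*\to\mathbb{R}$ for $q\in Q$, $a\in\Sigma$, we say that $f$ has the \emph{expansion} $(Q,q_0,\delta,F,(g_{q,a}))$ if for all words $a_1\cdots a_n$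
\begin{equation}\label{eq:expansion}
f(a_1\cdots a_n)=F(q_n)+\sum_{i=1}^{n}g_{q_{i-1},a_i}(a_{i+1}\cdots a_n),\qquad q_i=\delta(q_0,a_1\cdots a_i).
\end{equation}

\begin{theorem}\label{thm:A}
Let $\Lambda$ be an additive subgroup of $\mathbb{R}$, let $\Lambda_+=\Lambda\cap\mathbb{R}_+$ and $k\ge-1$. If $f\colon\Sigma^*\to\Lambda_+$ is in $\mathcal{G}_k$ and is spectrally aperiodic, then $f\in\Lambda_+\mathrm{SF}_k$.
\end{theorem}

\begin{theorem}\label{thm:main}
For $k\in\mathbb{N}$ and $f\colon\Sigma^*\to\mathbb{N}$ the following are equivalent.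
\begin{enumerate}
\item[(1)] $f\in\mathbb{N}\mathrm{SF}_k$.
\item[(2)] $(\Sigma^*,\preceq^{\mathrm{SF}}_{f,k})$ is an aperiodic well-quasi-ordering.
\item[(3)] $(\Sigma^*,\preceq^{\mathrm{Poly}}_{f,k})$ is a well-quasi-ordering, and for all $u,w\in\Sigma^*$ there is at least one $n\in\mathbb{N}$ with $\partial_{uw^{n+1},uw^n}f\in\mathbb{Z}\mathrm{SF}$.
\item[(4)] $f\in\mathbb{N}\mathrm{Poly}\cap\mathbb{Z}\mathrm{SF}$ and $f(w)=O((|w|+1)^k)$.
\item[(5)] $f\in\mathcal{G}_k$ and $f$ is spectrally aperiodic.
\item[(6)] $f$ has an expansion $(Q,q_0,\delta,F,(g_{q,a}))$ with $(Q,q_0,\delta)$ an aperiodic DFA over $\Sigma$, $F\colon Q\to\mathbb{N}$ and $g_{q,a}\in\mathbb{N}\mathrm{SF}_{k-1}$.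
\end{enumerate}
Under these conditions the $N_0$ in the definition of aperiodicity can be chosen independently of $u$ and $w$.
\end{theorem}

The equivalence of (1) and (2) is the conjecture. Condition (3) separates the two roles of the hypothesis: the well-quasi-ordering produces an automaton, and the star-freeness of one derivative for each pair $u,w$, with integer coefficients and no bound on the degree, excludes all eigenvalues other than $0$ and $1$.

\paragraph{Facts we use.}
\begin{itemize}
\item (B\"uchi--Elgot--Trakhtenbrot) A language is MSO-definable iff it is regular iff it is recognized by a morphism to a finite monoid; the translations are effective.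
\item (Sch\"utzenberger \cite{Schutzenberger}, McNaughton--Papert \cite{McNaughtonPapert}) A language is FO-definable iff it is star-free iff it is recognized by a morphism to a finite aperiodic monoid, that is, a finite monoid in which $x^\rho=x^{\rho+1}$ for some $\rho\ge1$ and all $x$.
\item (Burnside) Let $U\ne0$ be a finite-dimensional complex vector space. A unital subalgebra of $\operatorname{End}(U)$ that leaves no subspace invariant except $0$ and $U$ is $\operatorname{End}(U)$.
\item (Dickson) The componentwise order on $\mathbb{N}^r$ is a well-quasi-ordering.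
\item (K\"onig) An infinite, finitely branching tree has an infinite branch.
\end{itemize}

\section{Expansions along automata}\label{sec:automata}

Expansions raise the degree by one. They arise from any rule that replaces each prefix by one of finitely many representatives.

\begin{lemma}\label{lem:assembly}
Let $S\subseteq\mathbb{R}$ contain $0$ and be closed under addition, let $k\ge0$, and let $(Q,q_0,\delta)$ be a DFA over $\Sigma$.
\begin{enumerate}
\item[(a)] If $f$ has an expansion along this DFA with $F\colon Q\to S$ and $g_{q,a}\in S\mathrm{Poly}_{k-1}$, then $f\in S\mathrm{Poly}_k$. If moreover the DFA is aperiodic and $g_{q,a}\in S\mathrm{SF}_{k-1}$, then $f\in S\mathrm{SF}_k$.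
\item[(b)] Let $f\colon\Sigma^*\to\mathbb{R}$ and let $\lambda\colon Q\to\Sigma^*$ satisfy $\lambda(q_0)=\varepsilon$. Then $f$ has the expansion given by $F(q)=f(\lambda(q))$ and $g_{q,a}=f\cdot\lambda(q)a-f\cdot\lambda(\delta(q,a))$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The language $L_q=\{w:\delta(q_0,w)=q\}$ is recognized by the transition monoid, so it is defined by a sentence $\theta_q$, which can be taken in FO if the DFA is aperiodic. Hence the part $F(q_n)=\sum_qF(q)\,\#\theta_q(w)$ of \eqref{eq:expansion} has degree $0$. If $k=0$, all $g_{q,a}$ vanish and we are done. Let $k\ge1$, and let $\alpha\,\#\psi(x_1,\dots,x_\ell)$, $\ell\le k-1$, be a term of $g_{q,a}$. Let $x$ be a variable that does not occur in $\theta_q$ or $\psi$, and consider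
\[
\chi(x,x_1,\dots,x_\ell)=a(x)\wedge\theta_q^{<x}\wedge\bigwedge_{j}x<x_j\wedge\psi^{>x},
\]
where the superscript means that all first-order quantifiers are restricted to positions before, respectively after, $x$. (Set quantifiers need no restriction, as membership is only tested for positions in the range.) A tuple satisfies $\chi$ in $w=a_1\cdots a_n$ with $x=i$ iff $a_i=a$, $q_{i-1}=q$, and the remaining positions satisfy $\psi$ in $a_{i+1}\cdots a_n$. Thus
\[
\#\chi(w)=\sum_{i:\,q_{i-1}=q,\,a_i=a}\#\psi(a_{i+1}\cdots a_n).
\]
The formula $\chi$ has $\ell+1\le k$ free variables, and it is in FO if $\theta_q$ and $\psi$ are. Summing over all $q$, $a$ and all terms gives the claim.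

(b) By definition of $g_{q,a}$,
\[
f(\lambda(q_{i-1})a_ia_{i+1}\cdots a_n)=g_{q_{i-1},a_i}(a_{i+1}\cdots a_n)+f(\lambda(q_i)a_{i+1}\cdots a_n).
\]
Sum over $i=1,\dots,n$ and telescope. The left-hand side for $i=1$ is $f(a_1\cdots a_n)$ because $\lambda(q_0)=\varepsilon$, and the last term for $i=n$ is $f(\lambda(q_n))=F(q_n)$.
\end{proof}

\begin{proposition}\label{prop:wqo-poly}
Let $k\ge0$ and $f\colon\Sigma^*\to\mathbb{N}$. If $\preceq^{\mathrm{Poly}}_{f,k}$ is a well-quasi-ordering, then $f\in\mathbb{N}\mathrm{Poly}_k$.
\end{proposition}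

\begin{proof}
Write $\preceq$ for $\preceq^{\mathrm{Poly}}_{f,k}$. Let $Q$ be the set of words that do not have two prefixes $x,x'$ with $|x|<|x'|$ and $x\preceq x'$. It contains $\varepsilon$ and is closed under prefixes, so it is a finitely branching tree. The nodes of an infinite branch, in order, would form an infinite sequence without $i<j$ such that $x_i\preceq x_j$. By K\"onig's lemma $Q$ is finite.

Let $q\in Q$ and $a\in\Sigma$. If $qa\in Q$, put $\delta(q,a)=qa$. Otherwise $qa$ has prefixes $x,x'$ with $|x|<|x'|$ and $x\preceq x'$; since $q\in Q$, we have $x'=qa$, and $x$ is a prefix of $q$. Put $\delta(q,a)=x\in Q$. Take $q_0=\varepsilon$, and let $\lambda$ be the inclusion $Q\subseteq\Sigma^*$. The functions $g_{q,a}=\partial_{qa,\delta(q,a)}f$ of Lemma~\ref{lem:assembly}(b) are in $\mathbb{N}\mathrm{Poly}_{k-1}$, and $F(q)=f(q)\in\mathbb{N}$; this is where $f\ge0$ is used. Lemma~\ref{lem:assembly}(a) with $S=\mathbb{N}$ gives $f\in\mathbb{N}\mathrm{Poly}_k$.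
\end{proof}

If we run this construction with $\preceq^{\mathrm{SF}}_{f,k}$ in place of $\preceq^{\mathrm{Poly}}_{f,k}$, the functions $g_{q,a}$ are in $\mathbb{N}\mathrm{SF}_{k-1}$. If we could also choose the automaton aperiodic, Lemma~\ref{lem:assembly}(a) would prove the conjecture at once. The order alone does not tell us how.

\begin{example}\label{ex:square}
Let $\Sigma=\{a\}$, $f(a^n)=(n-1)^2$ and $k=2$. Then $\partial_{a,\varepsilon}f(a^m)=2m-1$ is negative at $m=0$, so $\varepsilon\not\preceq a$, whereas
\[
\partial_{aa,\varepsilon}f(a^m)=4m,\qquad\partial_{aa,a}f(a^m)=2m+1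
\]
are in $\mathbb{N}\mathrm{SF}_1$. Hence $Q=\{\varepsilon,a\}$, and $\delta(a,a)$ may be either state. If $\delta(a,a)=\varepsilon$, the automaton computes the parity of $n$, and the expansion presents $f$ by formulas that are not equivalent to first-order ones. If $\delta(a,a)=a$, the automaton is aperiodic. Then $F(\varepsilon)=1$, $F(a)=0$, $g_{\varepsilon,a}=0$, $g_{a,a}(a^m)=2m+1$, and for $n\ge1$ the expansion is $(n-1)^2=\sum_{i=2}^n\bigl(2(n-i)+1\bigr)$. So $f\in\mathbb{N}\mathrm{SF}_2$.
\end{example}

In the good choice the word $a$ \emph{absorbs} the next letter: the derivative from $q$ to $qa$ is already in the class allowed for the coefficients of the expansion, so $qa$ may be replaced by $q$. A finite automaton with $\delta(q,a)\in\{q,qa\}$ for all $q,a$ is aperiodic, because each state along a run is a prefix of the next one. The task is thus to show that a word cannot grow for long without absorbing a letter. In the example, $\varepsilon$ does not absorb $a$, but reading one $a$ adds the positive constant $2$ to the derivative. This is the general mechanism: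 \emph{in a long, well-mixed word the contribution of the higher derivatives, which is non-negative, makes up for the possibly negative contribution of the lower ones}.

The mechanism cannot cover everything.

\begin{example}\label{ex:ends}
Let $\Sigma=\{e,t\}$, let $f$ be the indicator function of $\Sigma^*e$, and let $k=0$. Replacing $qe$ by $q$ is allowed only if $f\cdot q=f\cdot qe$; this fails if $q$ does not end in $e$, as one sees by evaluating at $\varepsilon$. In the same way a word ending in $e$ does not absorb $t$. Thus no prefix of $(et)^n$ absorbs the next letter, and an automaton with $\delta(q,a)\in\{q,qa\}$ would be infinite. Here $V_f$ is spanned by $f$ and $1_{\{\varepsilon\}}$, and $1_{\{\varepsilon\}}\cdot e=0$: the letter $e$ does not act invertibly.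
\end{example}

We therefore proceed as follows. We choose representatives anew, asking only that the derivatives lie in the real cone $\mathcal{G}_{k-1}$; star-freeness and integrality of the coefficients will come back by induction on $k$. If all letters act invertibly, spectral aperiodicity makes all words act unipotently, and long well-mixed words absorb (Section~\ref{sec:unipotent}). A letter that does not act invertibly cuts the input into blocks and maps $V_f$ to a smaller space; there we combine two automata obtained by induction on the size of the alphabet and on the dimension (Section~\ref{sec:cascade}). First we need a source of non-negative derivatives.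

\section{Counting in powers}\label{sec:pumping}

\subsection{Marked words}

Fix $d\in\mathbb{N}$, let $[d]=\{1,\dots,d\}$ and $\hat\Sigma=\Sigma\times2^{[d]}$, and identify $a\in\Sigma$ with $(a,\emptyset)$. Write $\mathrm{pos}(w)$ for the set of positions of $w$. For $J\subseteq[d]$ and $\sigma\colon J\to\mathrm{pos}(w)$ let $w^\sigma\in\hat\Sigma^*$ be the word of length $|w|$ whose letter at position $p$ is $(w_p,\sigma^{-1}(p))$: we mark the position $\sigma(j)$ by $j$.

\begin{lemma}\label{lem:marks}
\begin{enumerate}
\item[(a)] If $L\subseteq\hat\Sigma^*$ is regular (star-free) and $J\subseteq[d]$, then $w\mapsto\#\{\sigma\colon J\to\mathrm{pos}(w)\mid w^\sigma\in L\}$ equals $\#\psi$ for an MSO (FO) formula $\psi$ with $|J|$ free variables.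
\item[(b)] If $\varphi(x_1,\dots,x_\ell)$, $\ell\le d$, is an MSO (FO) formula, then $L_\varphi=\{w^\sigma:\sigma\colon[\ell]\to\mathrm{pos}(w),\ w\models\varphi(\sigma(1),\dots,\sigma(\ell))\}$ is regular (star-free).
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In an MSO (FO) sentence defining $L$, replace each atom $(a,I)(y)$ by
\[
a(y)\wedge\bigwedge_{j\in I}y=x_j\wedge\bigwedge_{j\in J\setminus I}y\ne x_j
\]
if $I\subseteq J$, and by false otherwise.

(b) Let $\varphi'$ be $\varphi$ with each atom $a(y)$ replaced by $\bigvee_{I\subseteq[d]}(a,I)(y)$. Then $L_\varphi$ is defined by the sentence saying that there are $x_1,\dots,x_\ell$ such that the mark $j$ occurs exactly at $x_j$ for $j\le\ell$ and nowhere for $j>\ell$, and such that $\varphi'$ holds.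
\end{proof}

For a morphism $\nu\colon\hat\Sigma^*\to M$ to a finite monoid, $J\subseteq[d]$ and $m\in M$, let
\[
n_{J,m}(w)=\#\{\sigma\colon J\to\mathrm{pos}(w)\mid\nu(w^\sigma)=m\}.
\]
By Lemma~\ref{lem:marks}(a), $n_{J,m}\in\mathbb{N}\mathrm{Poly}_{|J|}$, and $n_{J,m}\in\mathbb{N}\mathrm{SF}_{|J|}$ if $M$ is aperiodic. For $J=\emptyset$ this is the indicator $n_{\emptyset,m}(w)=[\nu(w)=m]$, where $[P]$ is $1$ if $P$ holds and $0$ otherwise.

Let $S\in\{\mathbb{N},\mathbb{R}_+\}$ and $f=\sum_\varphi\alpha_\varphi\#\varphi\in S\mathrm{Poly}_d$. Each $L_\varphi$ is recognized by a morphism to a finite monoid, which can be taken aperiodic if $\varphi$ is in FO. The product $\nu$ of these morphisms recognizes all of them, and $\#\varphi$ is the sum of $n_{[\ell],m}$ over the accepting $m$, where $\ell$ is the number of free variables of $\varphi$. Hence $f$ has a \emph{presentation} $(d,\nu,\beta)$ over $S$, that is,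
\begin{equation}\label{eq:presentation}
f=\sum_{J\subseteq[d],\,m\in M}\beta_{J,m}\,n_{J,m},\qquad\beta_{J,m}\in S,
\end{equation}
and $M$ can be taken aperiodic if $f\in S\mathrm{SF}_d$.

Splitting $\sigma$ according to the factor in which each position lies gives
\begin{equation}\label{eq:split}
n_{J,m}(x_0x_1\cdots x_p)=\sum_{J=I_0\sqcup\dots\sqcup I_p}\ \sum_{m_0\cdots m_p=m}\ \prod_{i=0}^{p}n_{I_i,m_i}(x_i).
\end{equation}
In particular, with the first sum over all pairs of disjoint sets $I,I'\subseteq[d]$,
\begin{equation}\label{eq:residual}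
f\cdot u=\sum_{I\sqcup I'\subseteq[d]}\ \sum_{m_1,m_2\in M}\beta_{I\sqcup I',\,m_1m_2}\,n_{I,m_1}(u)\,n_{I',m_2},
\end{equation}
so all residuals of $f$ lie in the span of finitely many functions. This shows that $V_f$ is finite-dimensional for $f\in\mathbb{R}_+\mathrm{Poly}$.

\subsection{Pumping}

How does $n_{J,m}(y^X)$ depend on $X$? A marking meets at most $|J|$ copies of $y$. Between them are runs of unmarked copies, and $\nu$ does not see the exact length of a long run. So we count the ways to distribute the remaining copies over the long runs. The result is a polynomial in $X$, and the point of the next lemma is a basis in which its coefficients are visibly non-negative.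

\begin{lemma}\label{lem:pumping}
Let $(d,\nu,\beta)$ present $f$ over $S\in\{\mathbb{N},\mathbb{R}_+\}$. Let $\rho\ge1$, $K=d+(d+1)\rho$, $p\ge1$, $u\in\Sigma^*$, and let $y_1,\dots,y_p\in\Sigma^+$ satisfy $\nu(y_i^\rho)=\nu(y_i^{\rho+1})$. There are functions $c_{\bar l}$, $\bar l\in\{0,\dots,d\}^p$, such that for all $X_1,\dots,X_p\ge K$ and all $z\in\Sigma^*$
\[
f(uy_1^{X_1}\cdots y_p^{X_p}z)=\sum_{\bar l}\ \prod_{i=1}^{p}\binom{X_i-K}{l_i}\,c_{\bar l}(z).
\]
Each $c_{\bar l}$ is an $S$-linear combination of functions $n_{I,m}$, and only $n_{I,m}$ with $|I|\le d-1$ occur when $\bar l\ne(0,\dots,0)$.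
\end{lemma}

\begin{proof}
We claim the following for $y\in\Sigma^+$ with $\nu(y^\rho)=\nu(y^{\rho+1})$: there are $\kappa_{J,m,l}\in\mathbb{N}$ with
\[
n_{J,m}(y^X)=\sum_{l=0}^{d}\binom{X-K}{l}\kappa_{J,m,l}\quad(X\ge K),\qquad\kappa_{\emptyset,m,l}=0\text{ for }l\ge1.
\]
The lemma follows by inserting this into \eqref{eq:split} for the factorization $u\cdot y_1^{X_1}\cdots y_p^{X_p}\cdot z$. A term that contributes to some $\bar l\ne(0,\dots,0)$ has a nonempty index set on some $y_i^{X_i}$, hence at most $d-1$ indices on $z$.

To prove the claim, let $\sigma\colon J\to\mathrm{pos}(y^X)$ and write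
\[
(y^X)^\sigma=y^{g_0}\,\hat y_1\,y^{g_1}\cdots\hat y_j\,y^{g_j},
\]
where $\hat y_1,\dots,\hat y_j$ are the copies of $y$ that carry at least one mark; so $j\le|J|\le d$. Call $(\hat y_1,\dots,\hat y_j;\min(g_0,\rho),\dots,\min(g_j,\rho))$ the \emph{shape} of $\sigma$. There are finitely many possible shapes, independently of $X$. Since $\nu(y^g)=\nu(y^\rho)$ for $g\ge\rho$, the value $\nu((y^X)^\sigma)$ depends only on the shape.

Fix a shape, let $n\le j+1$ be the number of its truncated gaps $\min(g_i,\rho)$ that equal $\rho$, and let $c=j+\sum_i\min(g_i,\rho)$, so $c\le d+(d+1)\rho=K$. The $\sigma$ of this shape correspond bijectively to the tuples $(g_0,\dots,g_j)$ of sum $X-j$ with the prescribed truncations. If $n=0$, then all $g_i$ are determined and $X=c\le d+(d+1)(\rho-1)<K$; so for $X\ge K$ there are none. If $n\ge1$, we distribute the remaining $X-c$ copies over $n$ gaps, and by Vandermonde's identity the number of ways is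
\[
\binom{X-c+n-1}{n-1}=\sum_{l=0}^{n-1}\binom{X-K}{l}\binom{K-c+n-1}{n-1-l}.
\]
The coefficients are in $\mathbb{N}$, because $K\ge c$, and $l\le n-1\le j\le|J|$. Summing over the shapes of value $m$ proves the claim; for $J=\emptyset$ only $l=0$ occurs.
\end{proof}

\begin{lemma}\label{lem:ZSF}
Every $f\in\mathbb{Z}\mathrm{SF}$ is spectrally aperiodic.
\end{lemma}

\begin{proof}
Such an $f$ is a difference of two elements of $\mathbb{N}\mathrm{SF}$, so we may assume $f\in\mathbb{N}\mathrm{SF}$, with a presentation $(d,\nu,\beta)$ over $\mathbb{N}$ in which $M$ is aperiodic. Choose $\rho\ge1$ with $x^\rho=x^{\rho+1}$ on $M$. For $w\ne\varepsilon$, Lemma~\ref{lem:pumping} with $p=1$ shows that $X\mapsto f(uw^Xz)$ is a polynomial of degree at most $d$ on $X\ge K$. Its $(d+1)$-st difference vanishes there, so $(f\cdot u)\cdot w^K(w-1)^{d+1}=0$ for all $u$. The word $\varepsilon$ acts as the identity, so $a=0$, $b=1$ work for it.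
\end{proof}

If the monoid is not aperiodic, a word $x$ has to be replaced by a power $x^\omega$ whose image in $M$ is idempotent. The price is that only the differences $x^{\omega K}(x^\omega-1)$ are known to produce non-negative functions. These differences also lower the growth, and $\omega$ and $K$ can be chosen uniformly in all the words involved.

\begin{lemma}\label{lem:positive}
Let $k\ge0$ and $f\in\mathcal{G}_k$. There are $\omega,K\ge1$ such that for all $p\ge1$, $u\in\Sigma^*$ and $x_1,\dots,x_p\in\Sigma^+$
\[
(f\cdot u)\cdot\prod_{i=1}^{p}x_i^{\omega K}(x_i^\omega-1)\in\mathcal{G}_{k-1}.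
\]
\end{lemma}

\begin{proof}
Take a presentation $(d,\nu,\beta)$ of $f$ over $\mathbb{R}_+$ and $\omega\ge1$ such that $m^\omega$ is idempotent for all $m\in M$. Put $\rho=1$, $K=2d+1$ and $y_i=x_i^\omega$, so that $\nu(y_i)=\nu(y_i^2)$. The function in question is
\[
c(z)=\sum_{A\subseteq[p]}(-1)^{p-|A|}f\bigl(uy_1^{K+[1\in A]}\cdots y_p^{K+[p\in A]}z\bigr).
\]
Since $\binom1l-\binom0l=[l=1]$, Lemma~\ref{lem:pumping} gives $c=c_{(1,\dots,1)}$ if $d\ge1$, and $c=0$ if $d=0$. In both cases $c\in\mathbb{R}_+\mathrm{Poly}$.

It remains to bound the growth. If $d=0$ there is nothing to show, so let $d\ge1$. All terms in Lemma~\ref{lem:pumping} are non-negative. Keep only $\bar l=(1,\dots,1)$, and take $X_1=K+t$ and $X_i=K+1$ for $i\ge2$. This gives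
\[
t\,c(z)\le f(uy_1^{K+t}y_2^{K+1}\cdots y_p^{K+1}z)\le C'(t+|z|+1)^k\qquad(t\in\mathbb{N}),
\]
where $C'$ does not depend on $t$ and $z$. If $k=0$, letting $t\to\infty$ gives $c=0$. If $k\ge1$, the choice $t=|z|+1$ gives $c(z)\le2^kC'(|z|+1)^{k-1}$.
\end{proof}

The uniformity matters: below, the words $u$ and $x_i$ are not bounded in advance.

\section{Unipotent actions: long words absorb}\label{sec:unipotent}

In this section and the next, fix $k\ge0$ and a spectrally aperiodic $f\in\mathcal{G}_k$, and let $\omega,K$ be as in Lemma~\ref{lem:positive}. The induction of Section~\ref{sec:cascade} needs subspaces of $V_f$ and alphabets whose letters stand for words, so we introduce both at once.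

\begin{definition}\label{def:situation}
A \emph{situation} $(W,T,h)$ consists of a subspace $W\subseteq V_f$, a finite alphabet $T$ and a morphism $h\colon T^*\to\Sigma^*$ with $h(t)\ne\varepsilon$ and $W\cdot h(t)\subseteq W$ for all $t\in T$. Let $U_W=\{u\in\Sigma^*:f\cdot u\in W\}$; then $u\,h(y)\in U_W$ for all $u\in U_W$ and $y\in T^*$. A \emph{reduction} of $(W,T,h)$ is an aperiodic DFA $(Q,q_0,\delta)$ over $T$ with a map $\lambda\colon Q\to T^*$ such that $\lambda(q_0)=\varepsilon$ and
\begin{equation}\label{eq:reduction}
f\cdot u\,h(\lambda(q)t)-f\cdot u\,h(\lambda(\delta(q,t)))\in\mathcal{G}_{k-1}\qquad(u\in U_W,\ q\in Q,\ t\in T).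
\end{equation}
\end{definition}

For the situation $(V_f,\Sigma,\mathrm{id})$ and $u=\varepsilon$, a reduction yields through Lemma~\ref{lem:assembly}(b) an expansion of $f$ along an aperiodic DFA with all $g_{q,a}$ in $\mathcal{G}_{k-1}$. The goal of this section is the following.

\begin{proposition}\label{prop:unipotent}
A situation $(W,T,h)$ in which every $h(t)$, $t\in T$, acts invertibly on $W$ has a reduction.
\end{proposition}

The cases $T=\emptyset$ and $W=0$ are included. Let $D=\dim W$. We first show that the operators $h(t)-1$ are jointly nilpotent on $W$; this is Kolchin's argument.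

\begin{lemma}\label{lem:kolchin}
In the situation of Proposition~\ref{prop:unipotent}, every product of $D$ operators of the form $h(t)-1$, $t\in T$, is zero on $W$.
\end{lemma}

\begin{proof}
Let $y\in T^*$. Then $h(y)$ acts invertibly on $W$, and $h(y)^a(h(y)-1)^b=0$ on $W\subseteq V_f$ for some $a,b$, by spectral aperiodicity. So $(h(y)-1)^b=0$ on $W$: every $h(y)$ is unipotent on $W$, and hence on $W\otimes\mathbb{C}$ and on its invariant subquotients.

Let $0=W_0\subsetneq W_1\subsetneq\dots\subsetneq W_r=W\otimes\mathbb{C}$ be a maximal chain of subspaces invariant under all $h(t)$; then $r\le D$. Let $U=W_i/W_{i-1}$, and let $G$ be the monoid of operators on $U$ induced by $T^*$. All elements of $G$ are unipotent, so they have trace $\dim U$. The span of $G$ is a unital algebra, and it has no invariant subspace other than $0$ and $U$ by maximality of the chain; by Burnside's theorem it is $\operatorname{End}(U)$. For $g,x\in G$,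
\[
\operatorname{tr}((g-1)x)=\operatorname{tr}(gx)-\operatorname{tr}(x)=0.
\]
By linearity $\operatorname{tr}((g-1)x)=0$ for all $x\in\operatorname{End}(U)$, and $g=1$ because the trace form is non-degenerate. Thus $h(t)-1$ maps $W_i$ into $W_{i-1}$ for all $i$ and all $t$, and a product of $D\ge r$ such operators is zero.
\end{proof}

\subsection{Two bases}

Let $R$ be the free real algebra on non-commuting indeterminates $\xi_t$, $t\in T$, modulo all monomials of length greater than $D$. It has the basis $\xi_s=\xi_{s_1}\cdots\xi_{s_p}$, where $s=s_1\cdots s_p\in T^*$ and $p\le D$. By Lemma~\ref{lem:kolchin}, $W$ is a right $R$-module with $\xi_t$ acting as $h(t)-1$, so $1+\xi_t$ acts as $h(t)$. For $u\in U_W$ and $r=r_1\cdots r_n\in T^*$, $a\in T$,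
\begin{equation}\label{eq:difference}
f\cdot u\,h(ra)-f\cdot u\,h(r)=(f\cdot u)\cdot\Bigl(\prod_{i=1}^{n}(1+\xi_{r_i})\Bigr)\xi_a.
\end{equation}
This is the function that we want to be in $\mathcal{G}_{k-1}$ for suitable long $r$. Expanding the product gives monomials $\xi_s$, about whose effect on $f\cdot u$ we know nothing. What we do know comes from Lemma~\ref{lem:positive}: for $s=s_1\cdots s_p$ with $1\le p\le D$ put
\[
E_s=\prod_{i=1}^{p}(1+\xi_{s_i})^{\omega K}\bigl((1+\xi_{s_i})^\omega-1\bigr)\in R.
\]
Then Lemma~\ref{lem:positive} with $x_i=h(s_i)\neq\varepsilon$ says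
\begin{equation}\label{eq:Es}
(f\cdot u)\cdot E_s\in\mathcal{G}_{k-1}\qquad(u\in U_W).
\end{equation}
So we rewrite the expansion in terms of the $E_s$. Each factor of $E_s$ is $\omega\xi_{s_i}$ plus a combination of higher powers of $\xi_{s_i}$. Hence $E_s$ is $\omega^{|s|}\xi_s$ plus a combination of monomials $\xi_{s'}$ such that $s'$ is longer than $s$ and has the same set of letters and the same last letter. By descending induction on the length, for $1\le|v|\le D$,
\begin{equation}\label{eq:inverse}
\xi_v=\omega^{-|v|}E_v+\sum_{v'}\beta_{v,v'}E_{v'},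
\end{equation}
where the $\beta_{v,v'}$ are real and $v'$ ranges over the words with $|v|<|v'|\le D$ that have the same letter set and the same last letter as $v$. Put $\beta_{v,v'}=0$ for all other pairs, and let $B_0$ bound all $|\beta_{v,v'}|$.

\subsection{What happens in low order}

Let $|r|_s$ be the number of occurrences of $s$ in $r$ as a scattered subword, that is, of tuples of positions $i_1<\dots<i_p$ with $r_{i_1}\cdots r_{i_p}=s$. Up to second order,
\[
(1+\xi)^{\omega K}\bigl((1+\xi)^\omega-1\bigr)=\omega\xi+\omega c\,\xi^2+\cdots,\qquad c=\omega K+\tfrac{\omega-1}{2}.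
\]
For illustration, we truncate $R$ at length $2$ and then at length $3$, as if all longer monomials acted as zero on $W$.

\emph{One letter, length at most $2$.} Here $E_a=\omega\xi_a+\omega c\,\xi_a^2$ and $E_{aa}=\omega^2\xi_a^2$, so
\[
(1+\xi_a)^n\xi_a=\xi_a+n\xi_a^2=\omega^{-1}E_a+\omega^{-2}(n-c)E_{aa}.
\]
The coefficient of $E_{aa}$ is negative for small $n$, and non-negative once $n\ge c$: from then on $a^n$ absorbs $a$. This is the phenomenon of Example~\ref{ex:square}.

\emph{Two letters, length at most $3$.} Now $E_{ba}=\omega^2(\xi_{ba}+c\,\xi_{bba}+c\,\xi_{baa})$, and therefore $\xi_{ba}=\omega^{-2}E_{ba}-c\,\omega^{-3}(E_{bba}+E_{baa})$. In the expansion of $\prod_i(1+\xi_{r_i})\xi_a=\sum_s|r|_s\,\xi_{sa}$, the coefficients of $E_{bba}$ and of $E_{baa}$ are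
\[
\omega^{-3}\bigl(|r|_{bb}-c\,|r|_b\bigr)\qquad\text{and}\qquad\omega^{-3}\bigl(|r|_{ba}-c\,|r|_b\bigr).
\]
If $N=|r|_b$, the first is $\omega^{-3}\bigl(\tfrac12N(N-1)-cN\bigr)$, which is non-negative only if $N=0$ or $N\ge2c+1$: a letter must occur not at all or many times. The second is negative for $r=a^Mb^N$ with $N\ge1$, no matter how large $M$ and $N$ are: the letters that occur must also be well mixed. This leads to the following hypothesis.

\subsection{Rich words absorb}

\begin{lemma}\label{lem:rich}
For each $L\ge1$ there is $n_0(L)$ with the following property. Let $a\in\Gamma\subseteq T$, and let $r\in\Gamma^*$ be a word with $|r|\ge n_0(L)$ such that every factor of $r$ of length $L$ contains all letters of $\Gamma$. Then $f\cdot u\,h(ra)-f\cdot u\,h(r)\in\mathcal{G}_{k-1}$ for all $u\in U_W$.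
\end{lemma}

\begin{proof}
Let $n=|r|$. In \eqref{eq:inverse} the words $v'$ have the same letter set and the same last letter as $v$. Applied to $v=sa$ with $s\in\Gamma^*$, it therefore gives
\[
\Bigl(\prod_{i=1}^{n}(1+\xi_{r_i})\Bigr)\xi_a=\sum_{s\in\Gamma^*,\,|s|<D}|r|_s\,\xi_{sa}=\sum_{s'\in\Gamma^*,\,|s'|<D}\gamma_{s'}E_{s'a},
\]
\[
\gamma_{s'}=\omega^{-|s'|-1}|r|_{s'}+\sum_{s\in\Gamma^*,\,|s|<|s'|}\beta_{sa,s'a}\,|r|_s.
\]
Let $j=|s'|<D$. Cut off $\lfloor n/L\rfloor$ disjoint factors of length $L$ from $r$, choose $j$ of them, and pick the required letter of $s'$ in each, which is possible because each contains all of $\Gamma$. Different choices give different occurrences of $s'$, so $|r|_{s'}\ge\binom{\lfloor n/L\rfloor}{j}$. On the other hand $\sum_{|s|=i}|r|_s=\binom ni$. Hence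
\[
\gamma_{s'}\ge\omega^{-D}\binom{\lfloor n/L\rfloor}{j}-B_0\sum_{i<j}\binom ni.
\]
For $j=0$ the last sum is empty, and for $j\ge1$ the first term grows like $n^j$ while the second is $O(n^{j-1})$. Only finitely many $j$ occur, so there is $n_0(L)$, depending on neither $\Gamma$, $a$ nor $r$, such that $\gamma_{s'}\ge0$ for all $s'$ once $n\ge n_0(L)$. Then \eqref{eq:difference} and \eqref{eq:Es} give
\[
f\cdot u\,h(ra)-f\cdot u\,h(r)=\sum_{s'}\gamma_{s'}\,(f\cdot u)\cdot E_{s'a}\in\mathcal{G}_{k-1},
\]
since $\mathcal{G}_{k-1}$ is a convex cone.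
\end{proof}

The coefficients $\gamma_{s'}$ are real, usually not integers. For this reason we work in the real cone $\mathcal{G}_{k-1}$; integrality will come back by itself, because the left-hand side is a difference of values of $f$.

\begin{proof}[Proof of Proposition~\ref{prop:unipotent}]
Say that $q\in T^*$ \emph{absorbs} $a\in T$ if $f\cdot u\,h(qa)-f\cdot u\,h(q)\in\mathcal{G}_{k-1}$ for all $u\in U_W$. Put $\delta(q,a)=q$ if $q$ absorbs $a$, and $\delta(q,a)=qa$ otherwise. Let $q_0=\varepsilon$, let $Q\subseteq T^*$ be the set of words reachable from $\varepsilon$, and let $\lambda$ be the inclusion. Then \eqref{eq:reduction} holds by definition; in the non-absorbing case the difference is $0$. It remains to show that $Q$ is finite. The DFA is then aperiodic, because along any run each state is a prefix of the next one.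

If $q=a_1\cdots a_n\in Q$, then for every $i$ the prefix $a_1\cdots a_{i-1}$ does not absorb $a_i$. Let $L_0=0$ and $L_j=\max(L_{j-1},n_0(L_{j-1}+1))$ for $1\le j\le|T|$. We show by induction on $j$ that \emph{every factor $v$ of a word of $Q$ that has at most $j$ distinct letters satisfies $|v|\le L_j$}. For $j=|T|$ this bounds the length of all words in $Q$.

The case $j=0$ is clear. Let $j\ge1$, and suppose that $|v|>L_j$. By induction $v$ has exactly $j$ distinct letters; let $\Gamma$ be the set of these, and write $v=ra$ with $a\in\Gamma$. By induction again, a factor of $r$ of length $L_{j-1}+1$ has at least $j$ distinct letters, so it contains all of $\Gamma$. Also $|r|\ge L_j\ge n_0(L_{j-1}+1)$. Let $q=q'raq''\in Q$. For $u\in U_W$ we have $u\,h(q')\in U_W$, so Lemma~\ref{lem:rich} with $L=L_{j-1}+1$ shows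
\[
f\cdot u\,h(q'ra)-f\cdot u\,h(q'r)\in\mathcal{G}_{k-1}.
\]
Thus $q'r$ absorbs $a$, a contradiction.
\end{proof}

\section{Non-invertible letters: a cascade}\label{sec:cascade}

\begin{proposition}\label{prop:reduction}
Every situation $(W,T,h)$ has a reduction.
\end{proposition}

\begin{proof}
We use induction on $(\dim W,|T|)$ in the lexicographic order. If all letters act invertibly on $W$, apply Proposition~\ref{prop:unipotent}. Otherwise some $e\in T$ satisfies $\dim(W\cdot h(e))<\dim W$.

\emph{The idea.} The occurrences of $e$ cut a word over $T$ into blocks over $T'=T\setminus\{e\}$. Inside a block we use a reduction for $T'$, which exists by induction on the alphabet. Once an $e$ has been read, the residuals are in the smaller space $W\cdot h(e)$. From then on a completed block, together with the $e$ that ends it, acts as one letter on this space, and only the state of the block automaton at the end of the block matters. There are finitely many such letters, perhaps more than $|T|$, but the dimension has dropped.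

\emph{Construction.} Let $(Q',q_0',\delta'),\lambda'$ be a reduction of $(W,T',h|_{T'^*})$. Let $W''=W\cdot h(e)\subseteq W$, $T''=Q'$, let $\eta\colon T''^*\to T^*$ be the morphism with $\eta(B)=\lambda'(B)\,e$ for $B\in Q'$, and put $h''=h\circ\eta$. Then $h''(B)\ne\varepsilon$, and
\[
W''\cdot h''(B)\subseteq W\cdot h(\lambda'(B))\,h(e)\subseteq W\cdot h(e)=W''.
\]
So $(W'',T'',h'')$ is a situation of smaller dimension; let $(Q'',q_0'',\delta''),\lambda''$ be a reduction of it. Put
\[
Q=Q'\sqcup(Q'\times Q''\times Q'),\qquad q_0=q_0'.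
\]
States in $Q'$ are used before the first $e$. A state $(q_1,q'',q')$ remembers the first block, the completed blocks after the first $e$, and the current block:
\[
\underbrace{\ \cdots\ }_{q_1}\ e\ \underbrace{\ \cdots e\cdots e\cdots e\ }_{q''}\ \underbrace{\ \cdots\ }_{q'}\ .
\]
Accordingly $\lambda=\lambda'$ on $Q'$ and
\[
\lambda(q_1,q'',q')=\lambda'(q_1)\,e\,\eta(\lambda''(q''))\,\lambda'(q').
\]
For $t\in T'$ let
\begin{align*}
\delta(q',t)&=\delta'(q',t),&\delta(q',e)&=(q',q_0'',q_0'),\\
\delta((q_1,q'',q'),t)&=(q_1,q'',\delta'(q',t)),&\delta((q_1,q'',q'),e)&=(q_1,\delta''(q'',q'),q_0').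
\end{align*}
In the last transition the state $q'$ of the completed block is read as a letter of $T''$. Clearly $\lambda(q_0)=\varepsilon$.

\emph{Condition \eqref{eq:reduction}.} Let $u\in U_W$. There are four kinds of transitions.
\begin{itemize}
\item For $(q',t)$ the condition is \eqref{eq:reduction} for $\delta'$.
\item For $(q',e)$ we have $\lambda(\delta(q',e))=\lambda'(q')\,e\,\eta(\varepsilon)\,\varepsilon=\lambda(q')e$, so the difference is $0$.
\item For $((q_1,q'',q'),t)$ the condition is \eqref{eq:reduction} for $\delta'$ at the state $q'$, with $u$ replaced by $u\,h\bigl(\lambda'(q_1)\,e\,\eta(\lambda''(q''))\bigr)\in U_W$.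
\item For $((q_1,q'',q'),e)$ let $u'=u\,h(\lambda'(q_1)e)$. Then $f\cdot u'\in W\cdot h(e)=W''$, so $u'\in U_{W''}$. Since $\eta(\lambda''(q''))\lambda'(q')e=\eta(\lambda''(q'')q')$ and $\lambda'(q_0')=\varepsilon$,
\begin{align*}
u\,h(\lambda(q_1,q'',q')\,e)&=u'\,h''(\lambda''(q'')\,q'),\\
u\,h(\lambda(q_1,\delta''(q'',q'),q_0'))&=u'\,h''(\lambda''(\delta''(q'',q'))),
\end{align*}
and the condition is \eqref{eq:reduction} for $\delta''$ at the state $q''$ and the letter $q'\in T''$.
\end{itemize}

\emph{Aperiodicity.} Let $q\in Q$ and $y\in T^*$. If $y\in T'^*$, only one $Q'$-component moves, through $\delta'$, so $\delta(q,y^n)$ is eventually constant. Otherwise $y=y_0ey_1\cdots ey_r$ with $r\ge1$ and $y_i\in T'^*$. Since the current block is reset by the last $e$, we have $\delta(q,y)=(q_1,q'',b)$ for some $q_1,q''$ and $b=\delta'(q_0',y_r)$. Now read $y$ from a state $(q_1,s,b)$. The letters of $T''$ that are fed to $\delta''$ at the $r$ occurrences of $e$ form the word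
\[
\pi=\delta'(b,y_0)\ \delta'(q_0',y_1)\cdots\delta'(q_0',y_{r-1})\in T''^*,
\]
which does not depend on $s$, and the current block ends in $b$ again. So $\delta((q_1,s,b),y)=(q_1,\delta''(s,\pi),b)$ for all $s\in Q''$, and
\[
\delta(q,y^{n+1})=(q_1,\delta''(q'',\pi^n),b).
\]
This is eventually constant because $(Q'',q_0'',\delta'')$ is aperiodic.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
We use induction on $k$. For $k=-1$ we have $f=0$. Let $k\ge0$. Proposition~\ref{prop:reduction} gives a reduction of the situation $(V_f,\Sigma,\mathrm{id})$. Take $u=\varepsilon$ in \eqref{eq:reduction}: the functions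
\[
g_{q,a}=f\cdot\lambda(q)a-f\cdot\lambda(\delta(q,a))
\]
are in $\mathcal{G}_{k-1}$. They are non-negative, they take values in $\Lambda$ as differences of values of $f$, and they lie in $V_f$, so they are spectrally aperiodic. By induction $g_{q,a}\in\Lambda_+\mathrm{SF}_{k-1}$. Also $F(q)=f(\lambda(q))\in\Lambda_+$. By Lemma~\ref{lem:assembly}(b), $f$ has the expansion $(Q,q_0,\delta,F,(g_{q,a}))$ along an aperiodic DFA, and by Lemma~\ref{lem:assembly}(a) with $S=\Lambda_+$ we get $f\in\Lambda_+\mathrm{SF}_k$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]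
We prove (1)$\Rightarrow$(2)$\Rightarrow$(3)$\Rightarrow$(5)$\Rightarrow$(6)$\Rightarrow$(1) and (1)$\Rightarrow$(4)$\Rightarrow$(5).

\emph{(1)$\Rightarrow$(2).} Take a presentation $(k,\nu,\beta)$ of $f$ over $\mathbb{N}$ with $M$ aperiodic. Let $(x_n)_n$ be an infinite sequence of words. Passing to a subsequence on which $\nu(x_n)$ is constant and applying Dickson's lemma, we find $i<j$ with $\nu(x_i)=\nu(x_j)$ and $n_{I,m}(x_i)\le n_{I,m}(x_j)$ for all $I,m$. Write $f\cdot x_j-f\cdot x_i$ by \eqref{eq:residual}. The terms with $I=\emptyset$ cancel, since $n_{\emptyset,m}(x)=[\nu(x)=m]$. The others are $\mathbb{N}$-multiples of functions $n_{I',m_2}$ with $|I'|\le k-1$, which are in $\mathbb{N}\mathrm{SF}_{k-1}$; for $k=0$ there are no others. So $x_i\preceq^{\mathrm{SF}}_{f,k}x_j$, and the relation is a well-quasi-ordering.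

For aperiodicity, choose $\rho\ge1$ with $x^\rho=x^{\rho+1}$ on $M$ and let $N_0=K=k+(k+1)\rho$, which does not depend on $u,w$. If $w=\varepsilon$, the sequence $(uw^n)_n$ is constant. Otherwise Lemma~\ref{lem:pumping} with $d=k$, $p=1$, $y_1=w$, together with Pascal's rule, gives for $n\ge K$
\[
f\cdot uw^{n+1}-f\cdot uw^n=\sum_{l=1}^{k}\binom{n-K}{l-1}c_l.
\]
For $l\ge1$, $c_l$ is an $\mathbb{N}$-linear combination of $n_{I,m}$ with $|I|\le k-1$, so the sum is in $\mathbb{N}\mathrm{SF}_{k-1}$. Thus $uw^n\preceq^{\mathrm{SF}}_{f,k}uw^{n+1}$ for all $n\ge N_0$, and transitivity gives the claim. This also proves the last sentence of the theorem.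

\emph{(2)$\Rightarrow$(3).} Since $\mathbb{N}\mathrm{SF}_{k-1}\subseteq\mathbb{N}\mathrm{Poly}_{k-1}\cap\mathbb{Z}\mathrm{SF}$, the relation $\preceq^{\mathrm{SF}}_{f,k}$ is contained in $\preceq^{\mathrm{Poly}}_{f,k}$, and one may take $n=N_0$.

\emph{(3)$\Rightarrow$(5).} Proposition~\ref{prop:wqo-poly} gives $f\in\mathbb{N}\mathrm{Poly}_k\subseteq\mathcal{G}_k$. In particular $V_f$ is spanned by finitely many residuals $f\cdot u_1,\dots,f\cdot u_p$. Fix $w\in\Sigma^*$. For each $i$ there is $n_i$ such that
\[
g_i=(f\cdot u_i)\cdot w^{n_i}(w-1)=\partial_{u_iw^{n_i+1},\,u_iw^{n_i}}f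
\]
is in $\mathbb{Z}\mathrm{SF}$, and by Lemma~\ref{lem:ZSF} there are $a_i,b_i$ with $g_i\cdot w^{a_i}(w-1)^{b_i}=0$. Let $a=\max_i(n_i+a_i)$ and $b=1+\max_ib_i$. As polynomials in $w$ commute, $(f\cdot u_i)\cdot w^a(w-1)^b=g_i\cdot w^{a-n_i}(w-1)^{b-1}=0$ for all $i$, so $w^a(w-1)^b$ annihilates $V_f$.

\emph{(5)$\Rightarrow$(6).} The proof of Theorem~\ref{thm:A} with $\Lambda=\mathbb{Z}$ produces such an expansion. \emph{(6)$\Rightarrow$(1).} This is Lemma~\ref{lem:assembly}(a) with $S=\mathbb{N}$.

\emph{(1)$\Rightarrow$(4).} This holds because $\mathbb{N}\mathrm{SF}_k\subseteq\mathbb{N}\mathrm{Poly}\cap\mathbb{Z}\mathrm{SF}$ and $\#\varphi(w)\le(|w|+1)^k$ if $\varphi$ has at most $k$ free variables. \emph{(4)$\Rightarrow$(5).} We have $f\in\mathcal{G}_k$ by definition, and $f$ is spectrally aperiodic by Lemma~\ref{lem:ZSF}.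
\end{proof}

\section{Consequences}\label{sec:consequences}

\begin{corollary}\label{cor:all}
\begin{enumerate}
\item[(a)] $\mathbb{N}\mathrm{Poly}_k\cap\mathbb{Z}\mathrm{SF}=\mathbb{N}\mathrm{SF}_k$ for all $k\ge-1$, and $\mathbb{N}\mathrm{Poly}\cap\mathbb{Z}\mathrm{SF}=\mathbb{N}\mathrm{SF}$.
\item[(b)] $\mathbb{N}\mathrm{SF}_k=\{f\in\mathbb{N}\mathrm{SF}:f(w)=O((|w|+1)^k)\}$ for $k\ge0$.
\item[(c)] For $k\ge0$, every $\mathbb{N}$-valued function in $\mathbb{R}_+\mathrm{SF}_k$ is in $\mathbb{N}\mathrm{SF}_k$.
\item[(d)] If $f\in\mathbb{Z}\mathrm{SF}$, then the relations $\preceq^{\mathrm{SF}}_{f,k}$ and $\preceq^{\mathrm{Poly}}_{f,k}$ coincide for all $k\ge0$.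
\item[(e)] Given MSO formulas and coefficients that define $f\in\mathbb{N}\mathrm{Poly}$, it is decidable whether $f\in\mathbb{N}\mathrm{SF}$, and if so, a presentation of $f$ by FO formulas is computable.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) and (b) follow from (4)$\Leftrightarrow$(1) in Theorem~\ref{thm:main}, since functions in $\mathbb{N}\mathrm{Poly}_k$ are $O((|w|+1)^k)$ for $k\ge0$; the case $k=-1$ of (a) is trivial.

(c) Each $\#\varphi$ with $\varphi$ in FO is spectrally aperiodic by Lemma~\ref{lem:ZSF}, so the same holds for linear combinations. As $\mathbb{R}_+\mathrm{SF}_k\subseteq\mathcal{G}_k$, Theorem~\ref{thm:A} with $\Lambda=\mathbb{Z}$ applies.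

(d) By Lemma~\ref{lem:ZSF}, $\partial_{v,u}f\in V_f$ is spectrally aperiodic. If it is in $\mathbb{N}\mathrm{Poly}_{k-1}\subseteq\mathcal{G}_{k-1}$, then Theorem~\ref{thm:A} with $\Lambda=\mathbb{Z}$ puts it in $\mathbb{N}\mathrm{SF}_{k-1}$. The other inclusion is clear.

(e) A presentation $(d,\nu,\beta)$ of $f$ over $\mathbb{N}$ is computable. Let $D$ be the number of pairs $(J,m)$ in it, so $\dim V_f\le D$ by \eqref{eq:residual}. Run two procedures in parallel.

(i) Enumerate all $(u,w,z)\in(\Sigma^*)^3$ and stop if
\[
\sum_{j=0}^{D}(-1)^{D-j}\binom Djf(uw^{D+j}z)\ne0,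
\]
that is, if $(f\cdot u)\cdot w^D(w-1)^D$ does not vanish at $z$. If $f$ is spectrally aperiodic, the minimal polynomial of $w$ on $V_f$ is $X^a(X-1)^b$ with $a+b\le D$, so this never stops. If $f$ is not spectrally aperiodic, then for some $w$ the element $w^D(w-1)^D$ does not annihilate $V_f$, hence not some $f\cdot u$, and the procedure stops.

(ii) Enumerate the functions $g\in\mathbb{N}\mathrm{SF}$, given by FO formulas, and stop if $f=g$. To decide whether $f=g$, let $x(w)\in\mathbb{N}^{D'}$ be the row vector of all $n_{J,m}(w)$ of the presentations of $f$ and $g$. By \eqref{eq:split} there are matrices $A_a$ with $x(wa)=x(w)A_a$ for all $w\in\Sigma^*$ and $a\in\Sigma$. So the increasing chain of spaces $\operatorname{span}\{x(w):|w|\le i\}$ is constant from its first repetition on, hence from $i=D'$ on. Since $f-g$ is a linear form in $x(w)$, the functions are equal iff they agree on all words of length at most $D'$.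

If $f\in\mathbb{N}\mathrm{SF}$, then (ii) stops, and (i) does not by Lemma~\ref{lem:ZSF}. If $f\notin\mathbb{N}\mathrm{SF}$, then (ii) does not stop. As $f\in\mathcal{G}_d$, the implication (5)$\Rightarrow$(1) for degree $d$ shows that $f$ is not spectrally aperiodic, so (i) stops.
\end{proof}

\section{No hypothesis can be dropped}\label{sec:sharp}

\paragraph{Non-negativity.}
For the constant function $f=-1$ all derivatives vanish, so $\preceq^{\mathrm{SF}}_{f,k}$ is the total relation. This is an aperiodic well-quasi-ordering, but $f\notin\mathbb{N}\mathrm{SF}$.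

\paragraph{Aperiodicity.}
Let $f$ be the indicator function of $(aa)^*$ on $\{a\}^*$. Words whose lengths have the same parity have derivative $0$, so $\preceq^{\mathrm{SF}}_{f,k}$ is a well-quasi-ordering for every $k$. But $X\mapsto f(a^X)$ is not eventually polynomial, so $f\notin\mathbb{N}\mathrm{SF}$ by Lemma~\ref{lem:pumping}.

\paragraph{Well-quasi-ordering.}
Let $f$ be the indicator function of the cube-free words over $\{a,b\}$, the words without a factor $y^3$, $y\neq\varepsilon$. For $w\ne\varepsilon$ and $n\ge3$ we have $f\cdot uw^n=0$, so $\preceq^{\mathrm{SF}}_{f,k}$ is aperiodic for every $k$. The support of a function in $\mathbb{N}\mathrm{Poly}$ is regular, as one sees by quantifying the free variables existentially. There are infinitely many cube-free words over $\{a,b\}$ (Thue \cite{Thue}), and by the pumping lemma an infinite regular language contains words with cubes. So $f\notin\mathbb{N}\mathrm{Poly}$.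

\paragraph{Star-free derivatives.}
In (3), $\mathbb{Z}\mathrm{SF}$ cannot be replaced by $\mathbb{N}\mathrm{Poly}_{k-1}$. Let $f(a^n)=\lfloor n/2\rfloor$ on $\{a\}^*$ and $k=1$. For $i\le j$ the derivative $\partial_{a^j,a^i}f(a^n)=\lfloor(n+j)/2\rfloor-\lfloor(n+i)/2\rfloor$ is non-negative and depends only on the parity of $n$, so it is in $\mathbb{N}\mathrm{Poly}_0$. Thus $\preceq^{\mathrm{Poly}}_{f,1}$ is an aperiodic well-quasi-ordering. But $n\mapsto\lfloor n/2\rfloor$ is not eventually polynomial, so $f\notin\mathbb{N}\mathrm{SF}$ by Lemma~\ref{lem:pumping}.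

\paragraph{Positivity of coefficients.}
Membership in $\mathbb{N}\mathrm{Poly}$ in (4), and in $\mathbb{R}_+\mathrm{Poly}$ in (5), cannot be replaced by non-negativity of the values. Let $f(w)=(|w|_a-|w|_b)^2$ over $\{a,b\}$. It is non-negative and in $\mathbb{Z}\mathrm{SF}_2$, hence spectrally aperiodic. For all $\omega,K\ge1$ and $i,j\in\{0,1\}$ we have $f(a^{\omega K+i\omega}b^{\omega K+j\omega})=\omega^2(i-j)^2$, so
\[
\bigl(f\cdot a^{\omega K}(a^\omega-1)\,b^{\omega K}(b^\omega-1)\bigr)(\varepsilon)=0-\omega^2-\omega^2+0=-2\omega^2<0.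
\]
If $f$ were in $\mathbb{R}_+\mathrm{Poly}$, it would be in $\mathcal{G}_2$, and this would contradict Lemma~\ref{lem:positive}. So $f\notin\mathbb{R}_+\mathrm{Poly}$. The absorption argument of Section~\ref{sec:unipotent} rests on the non-negativity of such mixed differences for functions in $\mathbb{R}_+\mathrm{Poly}$.

\begin{thebibliography}{9}
\bibitem{Lopez} Aliaume Lopez, \emph{Commutative N-polyregular functions}, arXiv:2404.02232 (2024).
\bibitem{McNaughtonPapert} McNaughton and Papert, 1971.
\bibitem{Schutzenberger} Sch\"utzenberger, 1965.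
\bibitem{Thue} Thue, 1906.
\end{thebibliography}
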